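# Tensors that share a characteristic polynomial

## Two binary quadrics whose characteristic polynomial is $\lambda^4-1$

Take the two quadratic forms
$$F_0=-x_0^2+x_0x_1,\qquad F_1=-2x_0x_1+x_1^2$$
and ask for which $\lambda$ there is a non-zero $(x_0,x_1)$ with $F_0=\lambda x_0^2$ and $F_1=\lambda x_1^2$. The system is
$$(\lambda+1)x_0^2=x_0x_1,\qquad (\lambda-1)x_1^2=-2x_0x_1 .$$
The vector $(1,0)$ is a solution with $\lambda=-1$, and $(0,1)$ is a solution with $\lambda=1$. If $x_0x_1\neq0$, the system becomes $(\lambda+1)x_0=x_1$ and $(\lambda-1)x_1=-2x_0$, hence $(\lambda+1)(\lambda-1)=-2$, that is $\lambda=\pm i$. So the values of $\lambda$ are the roots of $\lambda^4-1$.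

Which other pairs give the same four values? Write a general pair as
$$F_0=ax_0^2+bx_0x_1+cx_1^2,\qquad F_1=a'x_0^2+b'x_0x_1+c'x_1^2 .$$
The condition on $\lambda$ is the vanishing of the resultant of $F_0-\lambda x_0^2$ and $F_1-\lambda x_1^2$. The resultant of two binary quadrics $Ax_0^2+Bx_0x_1+Cx_1^2$ and $A'x_0^2+B'x_0x_1+C'x_1^2$ is $(AC'-A'C)^2-(AB'-A'B)(BC'-B'C)$, so we get the monic quartic
$$\phi(\lambda)=\big((a-\lambda)(c'-\lambda)-a'c\big)^2-\big((a-\lambda)b'-a'b\big)\big(b(c'-\lambda)-b'c\big).$$

One way to move a pair without changing $\phi$ is to rescale the variables. Replacing $x_1$ by $sx_1$ in both forms, and dividing the second form by $s^2$ so that its subtracted term is again $\lambda x_1^2$, changes the coefficients by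
$$(a,b,c;\,a',b',c')\mapsto(a,\,sb,\,s^2c;\;s^{-2}a',\,s^{-1}b',\,c').$$
This is a one-parameter family. It cannot be everything: prescribing $\phi$ imposes four equations on six coefficients, so every component of a non-empty solution set has dimension at least $2$.

Every monic quartic does occur. Put $c=0$, $u=bb'$, $w=a'b^2$. Then
$$\phi(\lambda)=(\lambda-c')\big[(\lambda-a)^2(\lambda-c')-u(\lambda-a)-w\big].$$
Given a quartic, let $c'$ be one of its roots and let $\psi$ be the remaining monic cubic. In the variable $y=\lambda-a$ the bracket is $y^3+(a-c')y^2-uy-w$. Its roots as a polynomial in $\lambda$ have sum $2a+c'$, so we choose $a$ such that $2a+c'$ is the sum of the roots of $\psi$. The numbers $u,w$ are then determined, and they are realized by $b=1$, $b'=u$, $a'=w$. For $\lambda^4-1$ and $c'=1$ this gives $a=-1$, $u=-2$, $w=0$, the pair we began with. So for binary quadrics the map from pairs to quartics is surjective, and its general fiber has dimension $6-4=2$, one more than rescaling explains.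

Binary quadrics are a small case, and there are too few coefficients of $\phi$ to detect much. With more variables the number of eigenvalues grows quickly. Is it then true that rescaling explains the whole fiber, up to finitely many choices?

## The characteristic polynomial map and the torus

Fix integers $n\ge1$ and $d\ge2$, and put $m=d-1$. Let $\{v_0,\dots,v_n\}$ be a basis of $\mathbb C^{n+1}$. A tensor $T=\sum T_{i_1,\dots,i_d}\,v_{i_1}\otimes\cdots\otimes v_{i_d}$ is *partially symmetric* if it is invariant under permutations of the factors $2,\dots,d$; these tensors form $\mathbb C^{n+1}\otimes S^{d-1}\mathbb C^{n+1}$. Sending $T$ to the tuple $F=(F_0,\dots,F_n)$,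
$$F_i=\sum_{i_2,\dots,i_d}T_{i,i_2,\dots,i_d}\,x_{i_2}\cdots x_{i_d},$$
identifies this space with the space $X$ of all $(n+1)$-tuples of forms of degree $m$ in $x_0,\dots,x_n$. We work with $F$ from now on. Write $x^{[m]}=(x_0^m,\dots,x_n^m)^\top$ and
$$N=\dim X=(n+1)\binom{n+m}{n},\qquad D=D(n,d)=(n+1)m^n .$$

**Definition (eigenvalues).** A non-zero $x\in\mathbb C^{n+1}$ is an eigenvector of $F$ with eigenvalue $\lambda$ if $F(x)=\lambda x^{[m]}$. The characteristic polynomial $\phi_F(\lambda)$ is the monic polynomial of degree $D$ that equals $\mathrm{Res}(F-\lambda x^{[m]})$ up to a constant; its roots are the eigenvalues.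

For $m=1$ this is the characteristic polynomial of a matrix. For $n=1$, $m=2$ it is the quartic above.

We use these facts about the resultant of $n+1$ forms of degree $m$ in $n+1$ variables. It is a polynomial in the coefficients, homogeneous of degree $m^n$ in those of each form; it vanishes exactly when the forms have a common non-zero zero; it is non-zero at $x_0^m,\dots,x_n^m$; an invertible linear substitution of the variables, a reordering of the forms, or a rescaling of the forms by non-zero constants multiplies it by a non-zero constant that depends only on these operations. The first three facts show that $\mathrm{Res}(F-\lambda x^{[m]})$ has degree exactly $D$ in $\lambda$, with a leading coefficient independent of $F$. So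
$$\Phi:X\to\mathbb C[\lambda]^{\mathit{mon}}_{D},\qquad F\mapsto\phi_F$$
is a morphism of varieties. Let $Y=\overline{\Phi(X)}$. The *generic fiber* of $\Phi$ is $\Phi^{-1}(\Phi(T))$ for generic $T$. A variety is *equidimensional* of dimension $k$ if all its irreducible components have dimension $k$.

**Definition (torus action).** For $t\in(\mathbb C^*)^{n+1}$ let
$$(t\cdot F)_i(x)=t_i^{-m}F_i(t_0x_0,\dots,t_nx_n).$$
Scalar $t$ act trivially, so $\mathbb T=(\mathbb C^*)^{n+1}/\mathbb C^*$ acts on $X$. Since $(t\cdot F)_i-\lambda x_i^m=t_i^{-m}(F_i-\lambda x_i^m)(tx)$, the two resultants differ by a non-zero constant independent of $\lambda$. Both characteristic polynomials are monic, so $\phi_{t\cdot F}=\phi_F$: the torus acts on every fiber of $\Phi$.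

If all coefficients of $F$ are non-zero and $t\cdot F=F$, compare the coefficients of $x_i^{m-1}x_k$ in $F_i$: we get $t_i^{-m}t_i^{m-1}t_k=1$, that is $t_k=t_i$. So generic orbits have dimension $n$, and the best we can hope for is a generic fiber of dimension exactly $n$. On the other hand $Y$ lies in a space of dimension $D$, so fibers have dimension at least $N-D$. Hence dimension $n$ is impossible if $N-n>D$. Here are the numbers in the first cases.

| $(n,m)$ | $(1,m)$ | $(2,2)$ | $(3,2)$ | $(2,3)$ | $(2,4)$ | $(4,2)$ | $(3,3)$ |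
|---|---|---|---|---|---|---|---|
| $N-n$ | $2m+1$ | $16$ | $37$ | $28$ | $43$ | $71$ | $77$ |
| $D$ | $2m$ | $12$ | $32$ | $27$ | $48$ | $80$ | $108$ |

The question, posed by Francesco Galuppi, Fulvio Gesmundo, Ettore Teixeira Turatti and Lorenzo Venturello in "Characteristic polynomials and eigenvalues of tensors", arXiv:2308.10957 (2023), is whether the fiber has dimension $n$ outside the obvious exceptions. It does.

**Theorem 1.** Let $n\ge2$, $d\ge3$ and $(n,d)\notin\{(2,3),(3,3),(2,4)\}$. For generic $T\in\mathbb C^{n+1}\otimes S^{d-1}\mathbb C^{n+1}$ the fiber $\Phi^{-1}(\Phi(T))$ is equidimensional of dimension $n$.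

**Theorem 2.** For all $n\ge1$ and $d\ge2$ we have $\dim\overline{\Phi(X)}=\min\{N-n,D\}$, and the generic fiber is equidimensional of dimension $\max\{n,N-D\}$. This dimension equals $n$ exactly when $n\ge2$, $d\ge3$, $(n,d)\notin\{(2,3),(3,3),(2,4)\}$. In the remaining cases $\Phi$ is dominant and the fiber dimension is $2$ if $n=1$; $n(n+1)$ if $d=2$; and $6,8,3$ for $(n,d)=(2,3),(3,3),(2,4)$ respectively.

**Theorem 3.** Let $n\ge2$, $d\ge3$, $(n,d)\notin\{(2,3),(3,3),(2,4)\}$. For generic $T$ the scheme-theoretic fiber $\Phi^{-1}(\Phi(T))$ of $\Phi:X\to Y$ is smooth, and it is a finite disjoint union of closed orbits of the $n$-dimensional torus $\mathbb T$, each isomorphic to $(\mathbb C^*)^n$. The number of orbits is at least $(n+1)!$. In particular, a generic tensor is determined by its characteristic polynomial up to the torus action and finitely many choices.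

## Fiber dimension as the rank of a differential

This section turns Theorem 1 into a statement about one number. Let $r$ be the maximal rank of $d\Phi$ on $X$. In characteristic $0$ we have $\dim Y=r$. Since $X$ is irreducible, the theorem on fiber dimension gives a non-empty open $V\subseteq Y$, contained in $\Phi(X)$, such that for $y\in V$ every component of $\Phi^{-1}(y)$ has dimension $N-r$. A generic $T$ lies in $\Phi^{-1}(V)$. So the generic fiber is always equidimensional of dimension $N-r$, and since it contains an $n$-dimensional torus orbit,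
$$r\le N-n. \tag{1}$$
Theorem 1 is therefore equivalent to the reverse inequality $r\ge N-n$. By lower semicontinuity of rank (a minor that is non-zero at a point, or in a limit, is non-zero nearby), it is enough to find one place where $d\Phi$ has large rank, possibly after taking a limit of rescaled Jacobians.

From here until the combinatorial lemma we assume only $n\ge1$ and $m\ge2$. We need the following index sets:
$$\mathcal A=\{\alpha\in\{0,\dots,m-1\}^{n+1}:|\alpha|=m\},\qquad B=\{\beta\in\{0,\dots,m-1\}^{n+1}:|\beta|=2m\}.$$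
The set $\mathcal A$ indexes the monomials of degree $m$ other than pure powers, so $|\mathcal A|=\binom{n+m}{n}-(n+1)$ and
$$(n+1)(1+|\mathcal A|)=N-n(n+1). \tag{2}$$
For $m=2$, $\mathcal A$ is the set of $2$-subsets and $B$ the set of $4$-subsets of $\{0,\dots,n\}$. For $(n,m)=(2,4)$, $B=\{(3,3,2),(3,2,3),(2,3,3)\}$.

## Decoupled tensors and the eigenvalues around them

We want a point where all eigenvalues are known. Let $M$ be a diagonalizable matrix and $F=Mx^{[m]}$. Then $F(x)=\lambda x^{[m]}$ says that $x^{[m]}$ is an eigenvector of $M$ in the usual sense, so we only have to take $m$-th roots of its entries. Then we perturb.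

**Definition (the family $\Theta$).** Let $p=(p_{ki})_{0\le k,i\le n}$ with all $p_{ki}\in\mathbb C^*$, put $P=(P_{ki})=(p_{ki}^m)$, assumed invertible, and write $p_j=(p_{kj})_k$ for the $j$-th column of $p$. Let $a=(a_0,\dots,a_n)$ have distinct entries, let $h=(h_{j\alpha})_{0\le j\le n,\,\alpha\in\mathcal A}$, $H_j=\sum_\alpha h_{j\alpha}x^\alpha$ and $H=(H_0,\dots,H_n)^\top$. Define
$$\Theta(p,a,h)=P\big(\mathrm{diag}(a)\,P^{-1}x^{[m]}+H\big)\in X .$$
With $Z(x)=P^{-1}x^{[m]}$, the eigenvalue equation for $\Theta(p,a,h)$ is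
$$(\lambda-a_i)Z_i(x)=H_i(x),\qquad i=0,\dots,n. \tag{3}$$

**An exact example.** Let $n=1$, $m=2$ and $p=\begin{pmatrix}1&1\\1&q\end{pmatrix}$, so $P=\begin{pmatrix}1&1\\1&Q\end{pmatrix}$ with $Q=q^2\ne0,1$. Here $\mathcal A=\{(1,1)\}$; write $H_i=th_i\,x_0x_1$. Put $\mu_i=\lambda-a_i$ and $\omega=x_0x_1$. Then (3) reads $\mu_iZ_i=th_i\omega$, and $x_0^2=Z_0+Z_1$, $x_1^2=Z_0+QZ_1$. If $\omega=0$, then $x$ is proportional to $(1,0)$ or $(0,1)$, both $Z_i$ are non-zero because $P^{-1}$ has no zero entry, and $\mu_0=\mu_1=0$, which is impossible. So $\omega\neq0$. Multiplying the identity $\omega^2=(Z_0+Z_1)(Z_0+QZ_1)$ by $\mu_0^2\mu_1^2/\omega^2$ gives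
$$\mu_0^2\mu_1^2=t^2(h_0\mu_1+h_1\mu_0)(h_0\mu_1+Qh_1\mu_0).$$
Near $\lambda=a_0$, with $h_0\ne0$, this says $\mu_0^2=t^2h_0^2\big(1+\tfrac{h_1\mu_0}{h_0\mu_1}\big)\big(1+\tfrac{Qh_1\mu_0}{h_0\mu_1}\big)$, and solving to second order,
$$\lambda=a_0\pm t\,h_0+t^2\,\frac{(1+Q)\,h_0h_1}{2(a_0-a_1)}+O(t^3). \tag{4}$$
The double eigenvalue $a_0$ has split into two. The parameter $p$, present here as $Q$, appears only at order $t^2$.

**Step 1: eigenvalue branches.** *This step produces $D$ eigenvalues of $\Theta(p,a,h)$ as analytic functions.* Let $U_m$ be the group of $m$-th roots of unity and $G=U_m^{n+1}$, with $U_m\subset G$ embedded diagonally. Fix $j$ and $\zeta\in G$, and consider the following system in $(x,\lambda)$: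
$$Z_j(x)=1,\qquad \lambda-a_j-H_j(x)=0,\qquad (\lambda-a_i)Z_i(x)-H_i(x)=0\quad(i\neq j).$$
A solution satisfies (3) and has $x\neq0$, so its $\lambda$ is an eigenvalue. For $h=0$ there is the solution $x=\zeta p_j:=(\zeta_kp_{kj})_k$, $\lambda=a_j$: here $x^{[m]}$ is the $j$-th column of $P$, so $Z=e_j$, the $j$-th standard basis vector. Near this point $x\mapsto Z$ is a local biholomorphism, since $dZ=P^{-1}\mathrm{diag}(mx_k^{m-1})$ and no $x_k$ vanishes. In the coordinates $(Z,\lambda)$ the differential of the system at $h=0$ has the components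
$$dZ_j,\qquad d\lambda,\qquad (a_j-a_i)\,dZ_i\quad(i\ne j),$$
because $Z_i=0$ at the point for $i\neq j$. It is invertible. By the implicit function theorem there are solutions $x_{j,\zeta},\lambda_{j,\zeta}$ that are analytic in $(p,a,h)$ near $(p^0,a^0,0)$.

If $\omega\in U_m$, then $\omega x_{j,\zeta}$ solves the same system, because $Z_i$ and $H_i$ are homogeneous of degree $m$; it is close to $\omega\zeta p_j$. Uniqueness gives $\lambda_{j,\omega\zeta}=\lambda_{j,\zeta}$. So the branches are indexed by $j$ and $\zeta\in G/U_m$, and there are $(n+1)m^n=D$ of them.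

**Step 2: expansion to second order.** *This step makes the dependence on $p$, $a$, $h$ explicit.* Replace $h$ by $th$. All functions are analytic in $(p,a,h,t)$ near $(p^0,a^0,h^0,0)$. From the system, $Z_j=1$ and, for $i\ne j$,
$$Z_i=\frac{tH_i(\zeta p_j)}{a_j-a_i}+O(t^2).$$
Since $x_k^m=\sum_iP_{ki}Z_i=P_{kj}\big(1+\sum_{i\ne j}\tfrac{P_{ki}}{P_{kj}}Z_i\big)$ and $x_k$ is close to $\zeta_kp_{kj}$,
$$x_k=\zeta_kp_{kj}\Big(1+\frac tm\sum_{i\ne j}\frac{P_{ki}}{P_{kj}}\,\frac{H_i(\zeta p_j)}{a_j-a_i}+O(t^2)\Big).$$
Hence $x^\alpha=\zeta^\alpha p_j^\alpha\Big(1+\frac tm\sum_{i\neq j}\sum_k\alpha_k\frac{P_{ki}}{P_{kj}}\frac{H_i(\zeta p_j)}{a_j-a_i}+O(t^2)\Big)$. Insert this and $H_i(\zeta p_j)=\sum_\gamma h_{i\gamma}p_j^\gamma\zeta^\gamma$ in $\lambda=a_j+tH_j(x)$: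
$$\lambda_{j,\zeta}=a_j+t\sum_{\alpha\in\mathcal A}h_{j\alpha}p_j^\alpha\zeta^\alpha+t^2\sum_{i\ne j}\frac1{m(a_j-a_i)}\sum_{\alpha,\gamma\in\mathcal A}h_{j\alpha}h_{i\gamma}\Big(\sum_k\alpha_k\frac{P_{ki}}{P_{kj}}\Big)p_j^{\alpha+\gamma}\zeta^{\alpha+\gamma}+O(t^3).\tag{5}$$
In the example, with $j=0$ and $p_0=(1,1)$, the $t^2$ term is $\frac{h_0h_1(1+Q)}{2(a_0-a_1)}$, since $\zeta^{\alpha+\gamma}=(\zeta_0\zeta_1)^2=1$. This agrees with (4).

**Step 3: the branches are all the roots.** *This step lets us replace $\Phi$ by the collection of the $\lambda_{j,\zeta}$.* For $k\ne l$ the exponent $(m-1)e_k+e_l$ lies in $\mathcal A$, and its character is $\zeta\mapsto\zeta_l/\zeta_k$. Together these characters separate the points of $G/U_m$. So for $\zeta\neq\zeta'$ in $G/U_m$ the difference $H_j(\zeta p_j)-H_j(\zeta'p_j)=\sum_\alpha h_{j\alpha}p_j^\alpha(\zeta^\alpha-\zeta'^\alpha)$ is a non-zero linear form in $h$. Hence for generic $h$ and each $j$ the numbers $H_j(\zeta p_j)$, $\zeta\in G/U_m$, are distinct. As the $a_j$ are distinct, (5) shows that for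 small $t\ne0$ all $D$ numbers $\lambda_{j,\zeta}$ are distinct. They are then all the roots of $\phi_F$, $F=\Theta(p,a,th)$. Near a polynomial with simple roots, the roots are local analytic coordinates on $\mathbb C[\lambda]^{\mathit{mon}}_D$. So at such a point, for fixed $t$,
$$r\ \ge\ \mathrm{rank}\,d\big(\Phi(\Theta(p,a,th))\big)=\mathrm{rank}\,d\big(\lambda_{j,\zeta}\big)_{j,\zeta}, \tag{6}$$
where the differentials are taken with respect to $(p,a,h)$.

## What first order sees, and where it stops

A sensible first try is to compute $d\Phi$ at a decoupled tensor $F^0=\Theta(p,a,0)$ itself. This yields almost nothing. For generic $h$ and small $t\neq0$ we have $\phi=\prod_{j,\zeta}(\lambda-\lambda_{j,\zeta})$, hence also at $t=0$ by continuity, and $\phi_{F^0}=\prod_j(\lambda-a_j)^{m^n}$. The $t$-derivative of $\phi$ at $t=0$ is $-\sum_j\big(\sum_\zeta H_j(\zeta p_j)\big)\phi_{F^0}/(\lambda-a_j)$, and $\sum_{\zeta}H_j(\zeta p_j)=0$ because no $\zeta^\alpha$ with $\alpha\in\mathcal A$ is the trivial character. So $d\Phi$ kills $PH$ for generic $h$,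 hence for all $h$ by linearity. The space $X$ is the direct sum of the space of all $PH$ and the space of all $Mx^{[m]}$. For $M$ near the matrix $P\,\mathrm{diag}(a)P^{-1}$ of $F^0$, $Mx^{[m]}$ is again decoupled and its characteristic polynomial is the $m^n$-th power of that of $M$, which has only $n+1$ coefficients. So $d\Phi$ has rank at most $n+1$ at $F^0$.

The remedy is to move off $F^0$ by $t$ and rescale. To do this we sort the branches by characters.

**Definition (modes).** For $\beta\in\{0,\dots,m-1\}^{n+1}$ with $m\mid|\beta|$, the function $\zeta\mapsto\zeta^\beta$ is a character of $G/U_m$. Distinct $\beta$ give distinct characters, and there are $m^n$ of them, so they are all the characters. Put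
$$\Lambda_{j,\beta}=m^{-n}\sum_{\zeta\in G/U_m}\zeta^{-\beta}\lambda_{j,\zeta},\qquad\text{so that}\qquad \lambda_{j,\zeta}=\sum_\beta\Lambda_{j,\beta}\,\zeta^\beta .$$
The $\Lambda_{j,\beta}$ are obtained from the $\lambda_{j,\zeta}$ by an invertible constant linear transformation, so their Jacobian has the same rank.

For $n=1$, $m=2$ the modes are $(0,0)$ and $(1,1)$. In (4), $\Lambda_{0,(1,1)}=th_0+\cdots$ and $\Lambda_{0,(0,0)}=a_0+t^2(\cdots)$. For $(n,m)=(4,2)$ there are $16=1+10+5$ modes: $0$, the ten elements of $\mathcal A$, and the five elements of $B$.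

Use the parameters $f_{j\alpha}=h_{j\alpha}p_j^\alpha$ in place of $h_{j\alpha}$; together with $p,a$ this is an invertible change of coordinates. By (5),
$$\lambda_{j,\zeta}=a_j+t\sum_{\alpha\in\mathcal A}f_{j\alpha}\zeta^\alpha+O(t^2).$$
So $\Lambda_{j,0}=a_j+O(t^2)$ and $t^{-1}\Lambda_{j,\alpha}=f_{j\alpha}+O(t)$ for $\alpha\in\mathcal A$. As $t\to0$ the Jacobian of these functions with respect to $(a,f)$ tends to the identity, and by (6) and (2)
$$r\ge(n+1)(1+|\mathcal A|)=N-n(n+1).$$
This is where first order stops: its terms do not involve $p$ at all, and every other mode divided by $t$ tends to $0$. We are short of $N-n$ by exactly $n^2$. For $(n,m)=(4,2)$ we have $55$ and want $71$.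

The number $n^2$ has a meaning. Scaling the $i$-th column of $p$ by $c_i$ with $f$ fixed, so that $H_i$ becomes $c_i^{-m}H_i$, does not change $\Theta(p,a,h)$. Scaling the $k$-th row of $p$ by $t_k^{-1}$ with $a$ and $f$ fixed replaces $\Theta(p,a,h)$ by $t\cdot\Theta(p,a,h)$: indeed $t\cdot F=\mathrm{diag}(t_k^{-m})F(tx)$ has $P$ replaced by $\mathrm{diag}(t_k^{-m})P$ and $h_{j\alpha}$ by $h_{j\alpha}t^\alpha$. So the eigenvalues depend on $p$ only modulo rows and columns. These scalings have orbits of dimension $2(n+1)-1$, which leaves $(n+1)^2-(2n+1)=n^2$ parameters, and we must see all of them.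

They appear at order $t^2$. But in mode $0$ the order-$t^2$ information about $p$ sits underneath $a_j$, as in (4), and in the modes of $\mathcal A$ it sits underneath $f_{j\alpha}$. In the limit it is lost there. The way out is to look at modes in which the first non-zero term has order $t^2$. The set $B$ consists of such modes, and rescaling them by $t^{-2}$ exposes $p$.

## Rescaling each mode by its own power of $t$

**Step 4: the modes in $B$.** *This step computes the leading terms at order $t^2$.* Let $\beta\in B$. The modes in $\{0\}$, $\mathcal A$, $B$ are pairwise distinct, since their total degrees are $0$, $m$, $2m$. So the terms of order $1$ and $t$ in (5) do not contribute to $\Lambda_{j,\beta}$. At order $t^2$ the characters are $\zeta^{\alpha+\gamma}$ with $\alpha,\gamma\in\mathcal A$. The entries of $\alpha+\gamma$ lie in $[0,2m-2]$, and reducing them modulo $m$ lowers the total $2m$ by $m$ for each entry that is at least $m$. Since $|\beta|=2m$, the congruence $\alpha+\gamma\equiv\beta\pmod m$ forces $\alpha+\gamma=\beta$. With $h_{j\alpha}h_{i\gamma}p_j^{\alpha+\gamma}=f_{j\alpha}f_{i\gamma}\,p_j^{\gamma}p_i^{-\gamma}$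 we obtain $t^{-2}\Lambda_{j,\beta}=q_{j\beta}(p,a,f)+O(t)$, where
$$q_{j\beta}=\sum_{i\ne j}\frac1{m(a_j-a_i)}\sum_{\substack{\alpha,\gamma\in\mathcal A\\ \alpha+\gamma=\beta}}f_{j\alpha}f_{i\gamma}\Big(\sum_k\alpha_k\Big(\frac{p_{ki}}{p_{kj}}\Big)^m\Big)\prod_l\Big(\frac{p_{lj}}{p_{li}}\Big)^{\gamma_l}.\tag{7}$$

**Step 5: the rank inequality.** *This step adds the contribution of $B$ to the first-order count.* Consider the functions
$$\Lambda_{j,0},\qquad t^{-1}\Lambda_{j,\alpha}\ (\alpha\in\mathcal A),\qquad t^{-2}\Lambda_{j,\beta}\ (\beta\in B),\qquad j=0,\dots,n.$$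
All error terms are a power of $t$ times functions analytic in $(p,a,f,t)$. So as $t\to0$ the Jacobian with respect to $(a,f,p)$ tends to that of $(a,f,q(p,a,f))$, which is
$$\begin{pmatrix}I&0&0\\0&I&0\\ \partial q/\partial a&\partial q/\partial f&\partial q/\partial p\end{pmatrix}$$
and has rank $(n+1)(1+|\mathcal A|)+\mathrm{rank}(\partial q/\partial p)$. For $t\ne0$ small the rank is at least that of the limit. By (6) and (2),
$$r\ \ge\ (n+1)(1+|\mathcal A|)+R\ =\ N-n(n+1)+R,\qquad R:=\max_{(p,a,f)}\mathrm{rank}\,\frac{\partial q}{\partial p}.\tag{8}$$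

The maximum in (8) may be taken over *all* $p\in(\mathbb C^*)^{(n+1)^2}$, even with $P$ singular, all $a$ with distinct entries and all $f$. These triples form an irreducible variety on which the entries of $\partial q/\partial p$ are regular. So the maximal rank is attained on a non-empty Zariski open subset. Such a set meets the non-empty Zariski open set where $\det P\ne0$ and, for each $j$, the numbers $\sum_\alpha f_{j\alpha}\zeta^\alpha$ are distinct, so that Step 3 applies for small $t\neq0$. This freedom is useful: we shall compute at the point where all $p_{ki}=1$.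

By (8), to get $r\ge N-n$ it suffices to prove $R\ge n^2$.

## A degeneration that makes the Jacobian block diagonal

**Step 6: decoupling the columns of $p$.** *The functions $q_{j\beta}$ mix all columns of $p$; this step chooses a limit in which row $j$ sees only columns $0$ and $j$.* Restrict to $p_{k0}=1$ for all $k$, and $p_{kj}=r^{(j)}_k$ for $j\ge1$, with $r^{(j)}_0=1$. This is a slice for the row and column scalings; the $r^{(j)}_k$ with $1\le j,k\le n$ are $n^2$ independent coordinates. Restricting to a subvariety can only lower the rank of $\partial q/\partial p$, so a lower bound here bounds $R$ from below. Now choose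
$$f_{0\gamma}=f_\gamma,\qquad f_{j\alpha}=\eta\,g_\alpha\quad(j\ge1)$$
with $f,g\in\mathbb C^{\mathcal A}$ and a small parameter $\eta$. For $j\ge1$ the terms of (7) with $i\ge1$ contain $f_{j\alpha}f_{i\gamma}=\eta^2g_\alpha g_\gamma$, and only the term $i=0$ has order $\eta$:
$$\eta^{-1}q_{j\beta}=\frac1{m(a_j-a_0)}\,Q_\beta(r^{(j)})+O(\eta),\qquad Q_\beta(r)=\sum_{\alpha+\gamma=\beta}g_\alpha f_\gamma\Big(\sum_k\alpha_kr_k^{-m}\Big)r^\gamma. \tag{9}$$
In the limit $\eta\to0$ the Jacobian of the rows $(j,\beta)$, $j\ge1$, is block diagonal, with one block for each $j=1,\dots,n$. The block $j$ is a non-zero multiple of the Jacobian of $(Q_\beta)_{\beta\in B}$ at $r^{(j)}$. Take all $r^{(j)}=(1,\dots,1)$ and let $\kappa$ be the rank of $d(Q_\beta)_{\beta\in B}$ there, on directions $\rho=(\delta\log r_k)_k$ with $\rho_0=0$. By semicontinuity $R\ge n\kappa$.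

**Step 7: the differential at the all-ones point.** *This step reduces the problem to linear forms with integer coefficients.* Along $\rho$ we have $\delta\sum_k\alpha_kr_k^{-m}=-m\,\rho\cdot\alpha$ and $\delta r^\gamma=\rho\cdot\gamma$ at $r=(1,\dots,1)$, and $\sum_k\alpha_k=m$. So
$$dQ_\beta(\rho)=m\,L_\beta(\rho),\qquad L_\beta(\rho)=\sum_{\alpha+\gamma=\beta}g_\alpha f_\gamma\,(\rho\cdot\gamma-\rho\cdot\alpha).\tag{10}$$
Each $L_\beta$ vanishes on constant vectors, since $|\alpha|=|\gamma|=m$. If nothing else is killed by all the $L_\beta$, then on $\{\rho_0=0\}$ only $\rho=0$ is killed, and $\kappa=n$. So Theorem 1 follows from the next lemma.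

**Lemma 4.** Let $n\ge2$, $m\ge2$, $(n,m)\notin\{(2,2),(3,2),(2,3)\}$. There are $f,g\in\mathbb C^{\mathcal A}$ such that $L_\beta(\rho)=0$ for all $\beta\in B$ implies $\rho_0=\dots=\rho_n$.

The exclusions are forced here: the conclusion needs at least $n$ forms $L_\beta$, whereas $B$ is empty for $(2,2)$ and has the single element $(1,1,1,1)$ for $(3,2)$ and $(2,2,2)$ for $(2,3)$.

## Choosing the supports of $f$ and $g$

*Proof of Lemma 4.* The aim is to choose the supports so that each of enough $\beta$ has only one decomposition $\alpha+\gamma$ that contributes.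

**Case $m\ge3$.** Then $n\ge3$, or $n=2$ and $m\ge4$. Since $(n+1)(m-2)\ge3(m-2)\ge m$, there is $A\in\{0,\dots,m-2\}^{n+1}$ with $|A|=m$, and $A\in\mathcal A$. Let $g=x^A$, meaning $g_A=1$ and all other $g_\alpha=0$, and let $f_\gamma=1$ for all $\gamma\in\mathcal A$. Put $u_k=m-1-A_k\ge1$. We claim
$$|u|=(n+1)(m-1)-m\ \ge\ m+1.$$
For $n=2$ this reads $2m-3\ge m+1$, true since $m\ge4$. For $n\ge3$ we have $|u|\ge3m-4\ge m+1$ since $m\ge3$.

Call $\gamma$ *admissible* if $0\le\gamma\le u$ entrywise and $|\gamma|=m$. Then $\gamma\in\mathcal A$ because $u_k\le m-1$, and $\beta=A+\gamma\in B$ because $A+u=(m-1,\dots,m-1)$. As $g$ has only the term $A$, we get $L_\beta(\rho)=\rho\cdot\gamma-\rho\cdot A$. So if all $L_\beta(\rho)$ vanish, $\rho\cdot\gamma=\rho\cdot A$ has the same value for all admissible $\gamma$.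

Given $k\neq l$, there is an admissible $\gamma$ with $\gamma_l\ge1$ and $\gamma_k\le u_k-1$: start from $e_l\le u-e_k$ and raise entries, staying below the capacities $u-e_k\ge0$, until the total is $m$. This is possible because $|u|-1\ge m$. Then $\gamma'=\gamma-e_l+e_k$ is also admissible, and subtracting the two equations gives $\rho_k=\rho_l$. So $\rho$ is constant.

To see this in the smallest case, let $(n,m)=(2,4)$ and $A=(2,1,1)$. Then $u=(1,2,2)$, the admissible $\gamma$ are $(0,2,2),(1,1,2),(1,2,1)$, and comparing the first with the other two gives $\rho_0=\rho_1$ and $\rho_0=\rho_2$.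

**Case $m=2$, $n\ge4$.** The previous choice is not available: it would need $A\in\{0\}^{n+1}$ with $|A|=2$. Recall that $\mathcal A$ consists of the $2$-subsets and $B$ of the $4$-subsets of $\{0,\dots,n\}$. Let
$$g=x_0x_1+x_2x_3,\qquad f=x_0x_4+\sum_{2\le c<c'\le n}x_cx_{c'} .$$
Suppose all $L_\beta(\rho)=0$.

Take $\beta=\{0,1,c,c'\}$ with $2\le c<c'\le n$. The pair $\alpha=\{0,1\}$, $\gamma=\{c,c'\}$ contributes $\rho_c+\rho_{c'}-\rho_0-\rho_1$. The only other candidate, $\alpha=\{2,3\}$, is a subset of $\beta$ only if $\{c,c'\}=\{2,3\}$, and then $\gamma=\{0,1\}$ with $f_{\{0,1\}}=0$. So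
$$\rho_c+\rho_{c'}=\rho_0+\rho_1\qquad\text{for all }2\le c<c'\le n.$$
Since $\{2,\dots,n\}$ has at least three elements, comparing $\{c,c'\}$ with $\{c,c''\}$ shows that all $\rho_c$ with $c\ge2$ equal a common value $\tau$, and $\rho_0+\rho_1=2\tau$.

Take $\beta=\{0,2,3,4\}$. It does not contain $\{0,1\}$, so only $\alpha=\{2,3\}$, $\gamma=\{0,4\}$ contributes, and $\rho_0+\rho_4=\rho_2+\rho_3$. So $\rho_0=\tau$, hence $\rho_1=\tau$, and $\rho$ is constant. $\square$

*Proof of Theorem 1.* With $f,g$ from Lemma 4 we have $\kappa=n$, hence $R\ge n^2$, and (8) gives $r\ge N-n(n+1)+n^2=N-n$. With (1), $r=N-n$. So $\dim Y=N-n$, and the generic fiber is equidimensional of dimension $N-r=n$. $\square$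

## The cases in which $\Phi$ is dominant

*Proof of Theorem 2.* In the range of Theorem 1 we have $\dim\overline{\Phi(X)}=N-n$, which is then at most $D$. So $\min\{N-n,D\}=N-n$ and $\max\{n,N-D\}=n$, as claimed.

The remaining cases are $n=1$; $d=2$; and $(n,m)\in\{(2,2),(3,2),(2,3)\}$. Here $N-D$ has the following values. For $n=1$, $2(m+1)-2m=2$. For $d=2$, $(n+1)^2-(n+1)=n(n+1)$. For the three sporadic cases, $18-12=6$, $40-32=8$ and $30-27=3$. All are strictly greater than $n$, so $\min\{N-n,D\}=D$ and $\max\{n,N-D\}=N-D$. If $\Phi$ is dominant, then $r=D$ and the generic fiber is equidimensional of dimension $N-D$. So it suffices to prove dominance, that is $r\ge D$.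

**Step 8: the cases that need no second-order term.** *Here the first-order count is already $D$.* For $d=2$, every monic polynomial is the characteristic polynomial of a matrix. For $n=1$, $m\ge2$ we have $|\mathcal A|=m-1$, and (8) with $R\ge0$ gives $r\ge2(1+|\mathcal A|)=2m=D$. For $(n,m)=(2,2)$ we have $|\mathcal A|=3$ and $r\ge3\cdot4=12=D$.

**Step 9: reduction for $(3,2)$ and $(2,3)$.** *Here $B$ has one element and every $q_j$ must contribute.* We have $B=\{(1,1,1,1)\}$ with $|\mathcal A|=6$, respectively $B=\{(2,2,2)\}$ with $|\mathcal A|=7$. In both cases $(n+1)(1+|\mathcal A|+1)=D$, namely $4\cdot8=32$ and $3\cdot9=27$. So by (8) we need $R\ge n+1$: the differentials with respect to $p$ of the $n+1$ functions $q_0,\dots,q_n$ (we drop the index $\beta$) must be independent somewhere. Use the restriction and the choice of Step 6. By (9), and by (7) for $j=0$, where $f_{0\alpha}f_{i\gamma}=\eta f_\alpha g_\gamma$, the limits of $\eta^{-1}q_j$ as $\eta\to0$ are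
$$\frac1{m(a_j-a_0)}\,Q(r^{(j)})\quad(j\ge1),\qquad\qquad \sum_{i\ge1}\frac1{m(a_0-a_i)}\,Q'(r^{(i)})\quad(j=0),$$
with
$$Q'(r)=\sum_{\alpha+\gamma=\beta}f_\alpha g_\gamma\Big(\sum_k\alpha_kr_k^m\Big)r^{-\gamma}.$$
Suppose $dQ$ and $dQ'$ are linearly independent at some $r$ with $r_0=1$, and take all $r^{(j)}=r$. In a linear relation with coefficients $c_0,\dots,c_n$ among the limiting differentials, the component along $r^{(i)}$ is
$$\frac{c_0}{m(a_0-a_i)}\,dQ'+\frac{c_i}{m(a_i-a_0)}\,dQ=0,$$
so $c_0=c_i=0$ for every $i\ge1$. Hence the limiting rank is $n+1$, and $R\ge n+1$. Both $Q$ and $Q'$ are homogeneous of degree $0$ in $r$, so both covectors vanish on constant $\rho$. It is therefore enough to check independence on all of $\mathbb C^{n+1}$; restricting to $\rho_0=0$ does not destroy it.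

It remains to exhibit $f$, $g$, $r$. Write $s_k=r_k^{-m}$, so that $\delta s_k=-m\,s_k\rho_k$ and $\delta s_k^{-1}=m\,s_k^{-1}\rho_k$.

**Step 10: $(n,m)=(3,2)$.** Take $g=x_0x_1$, $f=x_2x_3$, $r=(1,1,1,2)$. Then $Q=(s_0+s_1)r_2r_3$ and $Q'=(s_2^{-1}+s_3^{-1})r_0^{-1}r_1^{-1}$, so up to non-zero factors
$$dQ\sim(s_0+s_1)(\rho_2+\rho_3)-2(s_0\rho_0+s_1\rho_1)=2(\rho_2+\rho_3)-2(\rho_0+\rho_1),$$
$$dQ'\sim2\Big(\frac{\rho_2}{s_2}+\frac{\rho_3}{s_3}\Big)-\Big(\frac1{s_2}+\frac1{s_3}\Big)(\rho_0+\rho_1)=2\rho_2+8\rho_3-5(\rho_0+\rho_1).$$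
The first is non-zero with equal coefficients at $\rho_2$ and $\rho_3$; the second has unequal ones. So they are independent.

**Step 11: $(n,m)=(2,3)$.** Take $f=g=x_0x_1x_2$ and $r$ with $r_0=1$ and $s=(1,2,3)$. Then $Q=\big(\sum s_k\big)r_0r_1r_2$ and $Q'=\big(\sum s_k^{-1}\big)(r_0r_1r_2)^{-1}$, so
$$dQ\sim\Big(\sum_ks_k\Big)\Big(\sum_k\rho_k\Big)-3\sum_ks_k\rho_k,\qquad dQ'\sim3\sum_k\frac{\rho_k}{s_k}-\Big(\sum_k\frac1{s_k}\Big)\Big(\sum_k\rho_k\Big).$$
The vectors $(1,1,1)$, $(1,2,3)$, $(1,\tfrac12,\tfrac13)$ have determinant $\tfrac13\ne0$. In a relation between $dQ$ and $dQ'$, the coefficient of $(1,2,3)$ shows that $dQ$ does not occur, and that of $(1,\frac12,\frac13)$ shows that $dQ'$ does not occur. So they are independent. $\square$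

## The generic fiber as a union of torus orbits

*Proof of Theorem 3.* We are in the range of Theorem 1, so $\dim Y=N-n$.

**Step 12: smoothness.** *This step makes the fiber reduced and smooth.* Since $X$ is smooth, generic smoothness in characteristic $0$ gives a non-empty open $V\subseteq Y$ over which $\Phi:X\to Y$ is smooth of relative dimension $\dim X-\dim Y=n$. We may take $V\subseteq\Phi(X)$.

**Step 13: small orbits are avoided.** *This step shows that generic fibers meet no orbit of dimension less than $n$.* Let $W\subset X$ be the set of $F$ with positive-dimensional stabilizer in $\mathbb T$. For $F\in W$ the identity component of the stabilizer is a non-trivial torus, so it contains the image of a non-trivial one-parameter subgroup of $\mathbb T$. Under $\mathbb T\cong(\mathbb C^*)^n$, $t\mapsto(t_1/t_0,\dots,t_n/t_0)$, it lifts to $s\mapsto(s^{\tau_0},\dots,s^{\tau_n})$ with $\tau\in\mathbb Z^{n+1}$, $\tau_0=0$ and $\tau$ not constant. This element multiplies the coefficient of $x^\alpha$ in $F_i$ by $s^{\alpha\cdot\tau-m\tau_i}$. So $F$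 lies in the coordinate subspace $W_\tau$ of $X$ in which only the coefficients with $\alpha\cdot\tau=m\tau_i$ may be non-zero. Conversely $W_\tau\subseteq W$. There are finitely many coordinate subspaces, so $W$ is a finite union of some of them.

We bound $\dim W_\tau$. Let $I\subsetneq\{0,\dots,n\}$ be the set of indices where $\tau$ is maximal, and let $i\in I$. Every exponent $\alpha$ of degree $m$ whose support is not contained in $I$ has $\alpha\cdot\tau<m\tau_i$, so its coefficient in $F_i$ vanishes on $W_\tau$. As $|I|\le n$, at most $\binom{n+m-1}{n-1}$ exponents are supported on $I$. So at least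
$$\binom{n+m}{n}-\binom{n+m-1}{n-1}=\binom{n+m-1}{n}\ \ge\ n+1$$
coefficients vanish, where the last inequality uses $m\ge2$. Hence $\dim W\le N-n-1<\dim Y$, and $\overline{\Phi(W)}$ is a proper closed subset of $Y$. Shrink $V$ to avoid it.

**Step 14: orbits are components.** *This step identifies the fiber.* Let $y\in V$ and $E=\Phi^{-1}(y)$. Then $E$ is closed in $X$, smooth of pure dimension $n$, and stable under $\mathbb T$; by Step 13 every orbit in it has dimension $n$. The boundary of an orbit is a union of orbits of smaller dimension and lies in $E$, so it is empty. Each orbit is therefore closed, irreducible and of dimension $n$, that is, an irreducible component of $E$. There are finitely many components, distinct orbits are disjoint, and every point lies in an orbit. So $E$ is a finite disjoint union of orbits. Each is isomorphic to the quotient of $\mathbb T$ by a finite group, which is again isomorphic to $(\mathbb C^*)^n$. A generic $T$ lies in $\Phi^{-1}(V)$, so this describes its fiber. In particular, up to $\mathbb T$ only finitely many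 tensors share the characteristic polynomial of $T$.

**Step 15: at least $(n+1)!$ orbits.** *This step uses permutations of the coordinates.* For $\pi\in S_{n+1}$ let
$$(\pi F)_i(x)=F_{\pi^{-1}(i)}(x_{\pi(0)},\dots,x_{\pi(n)}).$$
With $y_k=x_{\pi(k)}$ and $i=\pi(k)$ we have $(\pi F)_i(x)-\lambda x_i^m=F_k(y)-\lambda y_k^m$. So the system for $\pi F$ arises from that for $F$ by permuting forms and variables, and the resultant changes only by a non-zero constant independent of $\lambda$. Since characteristic polynomials are monic, $\phi_{\pi F}=\phi_F$, and the fiber of $T$ contains $\pi T$ for every $\pi$.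

Let $c_i$ be the coefficient of $x_i^m$ in $F_i$. It is invariant under $\mathbb T$, because $t_i^{-m}t_i^m=1$, and the $i$-th such coefficient of $\pi F$ is $c_{\pi^{-1}(i)}$. For generic $T$ the $c_i$ are distinct, so the vectors $(c_{\pi^{-1}(i)})_i$ are distinct for distinct $\pi$. Hence the $(n+1)!$ tensors $\pi T$ lie in distinct $\mathbb T$-orbits. $\square$
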